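\title{The period--energy map of $\lambda$-curves is decreasing exactly when $\lambda\ge0$}

\begin{abstract}
The curvature of a strictly locally convex plane curve with $\kappa+x\cdot\mathsf N=\lambda$, written as a function of the tangent angle, solves $\kappa''+\kappa=\lambda+1/\kappa$. We prove that the half-period $\Theta_\lambda$ of this oscillator has negative derivative in the energy whenever $\lambda\ge0$, as conjectured by J.-E.~Chang, and that $\Theta_\lambda$ is not decreasing when $\lambda<0$. The proof reads the sign of $\Theta_\lambda'$ from the Neumann quadratic form of the linearized equation, tests this form on the span of $1$ and $\kappa$, and closes with a continuity argument in the energy. As a consequence we classify the closed strictly locally convex $\lambda$-curves for $\lambda\ge0$.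
\end{abstract}

\section{Introduction}

\subsection{$\lambda$-curves and the curvature equation}
Let $x$ be a smooth immersed plane curve with unit tangent $\mathsf T$, let $\mathsf N$ be the unit normal obtained by rotating $\mathsf T$ by $+\pi/2$, and let $\kappa$ be the curvature with respect to $\mathsf N$. For $\lambda\in\mathbb R$, the curve is a \emph{$\lambda$-curve} if
\begin{equation}\label{eq:curve}
\kappa+x\cdot\mathsf N=\lambda .
\end{equation}
The dilates $\sqrt{1-2t}\,x$ of a $\lambda$-curve move with normal velocity $(1-2t)^{-1/2}(\kappa-\lambda)$, and $(1-2t)^{-1/2}\kappa$ is their curvature. Thus $0$-curves shrink homothetically under the curve-shortening flow, and a closed $\lambda$-curve whose average curvature equals $\lambda$ shrinks homothetically under the flow whose normal velocity is the curvature minus its average. A positively oriented circle of radius $\rho$ about the origin has $\kappa=1/\rho$ and $x\cdot\mathsf N=-\rho$, so it is a $\lambda$-curve exactly when its curvature is the positive root $\kappa_*$ of $\kappa^2-\lambda\kappa-1$: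
\begin{equation}\label{eq:kstar}
\kappa_*=\frac{\lambda+\sqrt{\lambda^2+4}}2,\qquad \kappa_*^2=1+\lambda\kappa_*,\qquad \lambda=\kappa_*-\frac1{\kappa_*}.
\end{equation}

We consider \emph{strictly locally convex} curves, those with $\kappa>0$. Reversing the orientation changes the signs of $\mathsf N$, $\kappa$ and $\lambda$, so the condition $\kappa>0$ is what gives the sign of $\lambda$ a meaning. Such a curve can be parametrized by its tangent angle $\theta$. Then $\mathsf T=(\cos\theta,\sin\theta)$, $\mathsf N=(-\sin\theta,\cos\theta)$, and with $'=d/d\theta$ we have $\mathsf T'=\mathsf N$, $\mathsf N'=-\mathsf T$, $x'=\mathsf T/\kappa$. The support function $h=-x\cdot\mathsf N$ satisfies $h'=x\cdot\mathsf T$, hence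
\begin{equation}\label{eq:support}
x=h'\mathsf T-h\mathsf N,\qquad h''+h=\frac1\kappa .
\end{equation}
Equation \eqref{eq:curve} reads $\kappa=h+\lambda$, and therefore
\begin{equation}\label{eq:ode}
\kappa''+\kappa=\lambda+\frac1\kappa,\qquad \kappa>0 .
\end{equation}
Conversely, let $\kappa$ solve \eqref{eq:ode}, put $h=\kappa-\lambda$ and define $x$ by the first formula in \eqref{eq:support}. Then $x'=(h''+h)\mathsf T=\mathsf T/\kappa$ and $-x\cdot\mathsf N=h$, so $x$ is a $\lambda$-curve with tangent angle $\theta$ and curvature $\kappa$. Strictly locally convex $\lambda$-curves and solutions of \eqref{eq:ode} are thus the same objects.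

\subsection{The period--energy map}
Equation \eqref{eq:ode} is $\kappa''=-V'(\kappa)$ for the potential
\[
V(\kappa)=V_\lambda(\kappa)=\tfrac12\kappa^2-\lambda\kappa-\ln\kappa,\qquad \kappa>0,
\]
so the energy $E=\frac12\kappa'^2+V(\kappa)$ is conserved. Since $V''=1+\kappa^{-2}>0$ and $V\to+\infty$ at both ends of $(0,\infty)$, the potential is a strictly convex well with its minimum at $\kappa_*$. Put $E_*=V(\kappa_*)$. For $E>E_*$ the equation $V(\kappa)=E$ has two roots $\kappa_-(E)<\kappa_*<\kappa_+(E)$, and $V'(\kappa_-)<0<V'(\kappa_+)$. The solution with $\kappa(0)=\kappa_-$, $\kappa'(0)=0$ has $\kappa''(0)>0$, so it starts to rise, with $\kappa'=\sqrt{2(E-V(\kappa))}$, and it reaches $\kappa_+$ after the angle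
\begin{equation}\label{eq:theta}
\Theta_\lambda(E)=\int_{\kappa_-(E)}^{\kappa_+(E)}\frac{d\kappa}{\sqrt{2(E-V_\lambda(\kappa))}} ,
\end{equation}
which is finite because $V'(\kappa_\pm)\ne0$. By uniqueness the solution is symmetric about each zero of $\kappa'$, so it is periodic with least period $2\Theta_\lambda(E)$, with one minimum and one maximum per period. It passes through every point of its energy level in the $(\kappa,\kappa')$-plane, so all solutions of energy $E$ are its translates. The function $\Theta_\lambda\colon(E_*,\infty)\to(0,\infty)$ is the \emph{period--energy map}. It measures how far the tangent turns between a minimum of the curvature and the next maximum.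

By \eqref{eq:support} the curve closes up exactly when $\kappa$ has a period in $2\pi\mathbb Z$, that is, when $\Theta_\lambda(E)$ is a rational multiple of $\pi$. To count closed $\lambda$-curves one has to know which values $\Theta_\lambda$ takes and how often. This leads to the following question, the case $\lambda\ge0$ of a conjecture of J.-E.~Chang on $\Theta_\lambda$; we take it from \cite{Cernomazov}.

\begin{quote}
\emph{If $\lambda\ge0$, is $E\mapsto\Theta_\lambda(E)$ strictly decreasing on $(E_*,\infty)$?}
\end{quote}

The two ends of the energy range indicate what to expect. Near the bottom of the well the motion is almost harmonic with frequency $\omega=\sqrt{V''(\kappa_*)}$, so the half-period should be close to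
\[
\Theta_*=\frac\pi\omega=\frac{\pi\kappa_*}{\sqrt{1+\kappa_*^2}},\qquad \omega^2=1+\kappa_*^{-2}.
\]
At large energy the term $-\ln\kappa$ matters only close to $\kappa=0$, where it acts like a reflecting wall. Without it, the motion that starts at the maximum $R=\kappa_+$ is $\lambda+(R-\lambda)\cos\theta$, and it hits the wall at $\theta=\frac\pi2+\arcsin\frac\lambda{R-\lambda}\approx\frac\pi2+\frac\lambda R$. For $\lambda>0$ we have $\kappa_*>1$, so $\Theta_*>\pi/\sqrt2>\pi/2$, and the limit $\pi/2$ is approached from above; a decreasing map is the natural guess. For $\lambda<0$ the limit is approached from below, which a decreasing map cannot do. Comparing the two limits alone does not find the threshold $\lambda=0$, since $\Theta_*>\pi/2$ holds exactly when $\kappa_*^2>\frac13$, that is, when $\lambda>-2/\sqrt3$.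

\subsection{Results}
The numbers $\kappa_*,E_*,\Theta_*$ and the constants in $O(\cdot)$ depend on $\lambda$. ``Decreasing'' without ``strictly'' means nonincreasing. The map $\Theta_\lambda$ is smooth (Lemma~\ref{lem:smooth}).

\begin{theorem}\label{thm:A}
If $\lambda\ge0$, then $\Theta_\lambda'(E)<0$ for all $E>E_*$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\lambda\in\mathbb R$.
\begin{enumerate}
\item[(i)] $\Theta_\lambda(E)\to\Theta_*$ as $E\downarrow E_*$. Near $E_*$, the map $\Theta_\lambda$ is strictly decreasing if $\lambda>-\frac83$ and strictly increasing if $\lambda<-\frac83$.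
\item[(ii)] $\Theta_\lambda(E)=\dfrac\pi2+\dfrac\lambda{\kappa_+(E)}+O\big(\kappa_+(E)^{-3/2}\big)$ as $E\to\infty$.
\item[(iii)] $\Theta_\lambda$ is strictly decreasing on $(E_*,\infty)$ if and only if $\lambda\ge0$. For $\lambda<0$ it is not decreasing on any half-line $(E_1,\infty)$. For $-\frac83<\lambda<0$ it is not monotone.
\item[(iv)] For $\lambda\ge0$, $\Theta_\lambda$ is a decreasing bijection of $(E_*,\infty)$ onto $(\pi/2,\Theta_*)$.
\end{enumerate}
\end{theorem}

The \emph{rotation index} of a closed curve is the total increase of its tangent angle divided by $2\pi$.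

\begin{corollary}\label{cor:C}
Let $\lambda\ge0$. Up to rotation about the origin and multiple covering, the closed, strictly locally convex, non-circular $\lambda$-curves correspond bijectively to the coprime pairs $(m,n)$ of positive integers with
\begin{equation}\label{eq:window}
\frac12<\frac mn<\frac{\kappa_*}{\sqrt{1+\kappa_*^2}} .
\end{equation}
Here $m$ is the rotation index and $n$ is the number of curvature maxima. In particular, every positively oriented simple closed strictly convex $\lambda$-curve with $\lambda\ge0$ is a circle centered at the origin.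
\end{corollary}

The proof of Theorem~\ref{thm:A} does not differentiate the integral \eqref{eq:theta}. Section~\ref{sec:criterion} shows that $\Theta_\lambda'<0$ as soon as a certain quadratic form has a two-dimensional negative space. Section~\ref{sec:test} finds such a space under the assumption $\Theta_\lambda(E)<\Theta_*$, first for $\lambda=0$, where the whole mechanism fits in a few lines. Section~\ref{sec:bottom} removes the assumption. Sections~\ref{sec:large} and~\ref{sec:closed} treat large energies and closed curves. We write $\Theta$ for $\Theta_\lambda$ from now on.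

\section{The sign of $\Theta'$ and the Neumann form}\label{sec:criterion}

In this section $\lambda\in\mathbb R$ is arbitrary. A change of variable that turns $V$ into an exact parabola removes the singularities of the integrand in \eqref{eq:theta}.

\begin{lemma}\label{lem:smooth}
The function $s(\kappa)=\operatorname{sgn}(\kappa-\kappa_*)\sqrt{2(V(\kappa)-E_*)}$ is a smooth increasing diffeomorphism of $(0,\infty)$ onto $\mathbb R$. If $g$ is its inverse and $r=\sqrt{2(E-E_*)}$, then
\begin{equation}\label{eq:regular}
\Theta(E)=\int_{-\pi/2}^{\pi/2}g'(r\sin\varphi)\,d\varphi .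
\end{equation}
In particular $\Theta$ is smooth on $(E_*,\infty)$.
\end{lemma}

\begin{proof}
By Taylor's formula, $V(\kappa)-E_*=(\kappa-\kappa_*)^2I(\kappa)$ with $I(\kappa)=\int_0^1(1-t)V''(\kappa_*+t(\kappa-\kappa_*))\,dt$ smooth and positive. So $s=(\kappa-\kappa_*)\sqrt{2I}$ is smooth, and $ds/d\kappa=\omega$ at $\kappa_*$. Elsewhere $s\,ds/d\kappa=V'$, and $s$ and $V'$ have the same sign, so $ds/d\kappa>0$. The range is $\mathbb R$ because $V\to\infty$ at both ends. Since $2(E-V)=r^2-s^2$, the substitutions $\kappa=g(s)$ and $s=r\sin\varphi$ turn \eqref{eq:theta} into \eqref{eq:regular}.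
\end{proof}

Let $\kappa(\theta)=\kappa(\theta;E)$ be the solution with $\kappa(0)=\kappa_-(E)$, $\kappa'(0)=0$. On $[0,\Theta]$, $\Theta=\Theta(E)$, it increases from $\kappa_-$ to $\kappa_+$, with $\kappa'>0$ in the interior, $\kappa'(\Theta)=0$, and
\[
\kappa''(0)=-V'(\kappa_-)>0,\qquad \kappa''(\Theta)=-V'(\kappa_+)<0 .
\]
Differentiating $V(\kappa_-(E))=E$ gives $d\kappa_-/dE=1/V'(\kappa_-)<0$, and $\kappa(\theta;E)$ is smooth in $(\theta,E)$ by smooth dependence on initial data. The linearization of \eqref{eq:ode} along $\kappa$ is $Lf=0$, where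
\[
Lf=f''+(1+\kappa^{-2})f .
\]
Both $\partial_E\kappa$ and $\kappa'$ solve this equation. The first determines $\Theta'$ and the second controls the zeros of the first.

\begin{lemma}\label{lem:v}
Let $Lv=0$, $v(0)=1$, $v'(0)=0$. Then $\Theta'(E)<0$ if and only if $v'(\Theta)>0$. Moreover $v$ has exactly one zero $c$ in $[0,\Theta]$, this zero is simple and lies in $(0,\Theta)$, and $v(\Theta)<0$.
\end{lemma}

\begin{proof}
Differentiating the equation and the initial data in $E$ gives $\partial_E\kappa=(d\kappa_-/dE)\,v$. Differentiating $\kappa'(\Theta(E);E)=0$ in $E$ gives $\kappa''(\Theta)\,\Theta'(E)+(d\kappa_-/dE)\,v'(\Theta)=0$, that is,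
\[
\Theta'(E)=\frac{v'(\Theta)}{V'(\kappa_-)\,V'(\kappa_+)},
\]
and the denominator is negative. Now let $w=\kappa'$, so $Lw=0$, $w(0)=w(\Theta)=0$ and $w>0$ on $(0,\Theta)$. The Wronskian $W=vw'-v'w$ is constant and equals $\kappa''(0)>0$. At $\theta=\Theta$ it equals $v(\Theta)\kappa''(\Theta)$, so $v(\Theta)<0$. Since $v(0)>0$, there is a zero in $(0,\Theta)$, and there is only one because $(v/w)'=-W/w^2<0$ on $(0,\Theta)$. At the zero, $W=-v'w\neq0$, so it is simple.
\end{proof}

The function $v$ is not explicit, so we need a way to detect the sign of $v'(\Theta)$ without knowing $v$. Consider the quadratic form of $-L$ with free (Neumann) boundary conditions,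
\[
Q(f)=\int_0^\Theta\big(f'^2-(1+\kappa^{-2})f^2\big)\,d\theta,\qquad f\in C^1[0,\Theta].
\]
Integration by parts gives $Q(v)=v(\Theta)v'(\Theta)$, so by Lemma~\ref{lem:v} the numbers $Q(v)$ and $\Theta'(E)$ have the same sign. One negative direction of $Q$ carries no information, because $Q(1)<0$ at every energy. A second one does.

\begin{proposition}\label{prop:criterion}
If $Q$ is negative definite on a two-dimensional subspace of $C^1[0,\Theta]$, then $\Theta'(E)<0$.
\end{proposition}

\begin{proof}
Suppose $\Theta'(E)\ge0$, so $v'(\Theta)\le0$. We show that $Q(f)\ge0$ for every $f\in C^1[0,\Theta]$ with $f(c)=0$. This proves the proposition, because $f(c)=0$ is one linear condition and so has a nonzero solution in every two-dimensional subspace.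

Away from $c$ write $f=vu$. Then $f'^2=v^2u'^2+2vv'uu'+v'^2u^2$, and $v''=-(1+\kappa^{-2})v$ gives $(vv'u^2)'=v'^2u^2+2vv'uu'-(1+\kappa^{-2})f^2$. Hence
\[
f'^2-(1+\kappa^{-2})f^2=v^2u'^2+\Big(\frac{v'f^2}v\Big)'\ \ge\ \Big(\frac{v'f^2}v\Big)' .
\]
Integrate over $[0,c-\varepsilon]$ and $[c+\varepsilon,\Theta]$ and let $\varepsilon\downarrow0$. The boundary terms at $c\pm\varepsilon$ tend to $0$, because $f^2=O(\varepsilon^2)$ there while $|v|$ is bounded below by a positive multiple of $\varepsilon$. The term at $0$ vanishes because $v'(0)=0$. What remains is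
\[
Q(f)\ \ge\ \frac{v'(\Theta)}{v(\Theta)}\,f(\Theta)^2\ \ge\ 0,
\]
since $v'(\Theta)\le0$ and $v(\Theta)<0$.
\end{proof}

\section{The test space spanned by $1$ and $\kappa$}\label{sec:test}

To choose the test space, look at the circle. For $\kappa\equiv\kappa_*$ on $[0,\Theta_*]$ the form is $\int_0^{\pi/\omega}(f'^2-\omega^2f^2)\,d\theta$. It is negative on $1$ and vanishes on $\cos\omega\theta$. So at the bottom of the well the second direction is exactly neutral, and the question is which way it tips as the energy grows. A small oscillation that starts at its minimum looks like $\kappa_*-\varepsilon\cos\omega\theta$, so the span of $1$ and $\kappa$ is the natural substitute for the span of $1$ and $\cos\omega\theta$. It has two further advantages: both functions have zero derivative at the endpoints, and by \eqref{eq:ode} the operator $L$ acts on them explicitly,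
\begin{equation}\label{eq:Laction}
L1=1+\kappa^{-2},\qquad L\kappa=\lambda+\frac2\kappa .
\end{equation}

\subsection{Averages}
Fix $E>E_*$, let $\langle f\rangle=\frac1\Theta\int_0^\Theta f\,d\theta$, and put
\[
a=\langle\kappa\rangle,\quad b=\langle1/\kappa\rangle,\quad A=\langle(\kappa-a)^2\rangle,\quad B=\langle(1/\kappa-b)^2\rangle,\quad X=ab-1 .
\]
Thus $A$ and $B$ are the variances of $\kappa$ and $1/\kappa$, and $-X=\langle(\kappa-a)(1/\kappa-b)\rangle$ is their covariance. We also use the Wirtinger inequality in its Neumann form: if $f\in C^1[0,\Theta]$ and $\langle f\rangle=0$, then $\langle f'^2\rangle\ge(\pi/\Theta)^2\langle f^2\rangle$. It follows from Parseval's identity: if $f$ has cosine coefficients $f_k$, $k\ge1$, with respect to $\cos(k\pi\theta/\Theta)$, then $f'$ has sine coefficients $-(k\pi/\Theta)f_k$.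

\begin{lemma}\label{lem:avg}
For every $\lambda\in\mathbb R$ and $E>E_*$:
\begin{enumerate}
\item[(a)] $a=\lambda+b$ and $\langle\kappa'^2\rangle=A+X$;
\item[(b)] $A>0$, $X>0$ and $B\ge X^2/A$;
\item[(c)] $a>\kappa_*$;
\item[(d)] if $\Theta(E)<\Theta_*$, then $X/A>\kappa_*^{-2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\kappa'$ vanishes at both ends, $\langle\kappa''\rangle=0$ and $\langle\kappa\kappa''\rangle=-\langle\kappa'^2\rangle$. Averaging \eqref{eq:ode} gives $a=\lambda+b$. Averaging \eqref{eq:ode} multiplied by $\kappa$ gives $\langle\kappa'^2\rangle=\langle\kappa^2\rangle-\lambda a-1=A+a(a-\lambda)-1=A+X$.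

(b) As $\kappa$ is not constant, $A>0$, and the Cauchy--Schwarz inequality $1=\langle\kappa^{1/2}\kappa^{-1/2}\rangle^2\le ab$ is strict. Cauchy--Schwarz applied to the covariance gives $X^2\le AB$.

(c) By (a) and (b), $a^2-\lambda a-1=X>0$. The polynomial $t^2-\lambda t-1$ has one negative root and the positive root $\kappa_*$, and $a>0$.

(d) By (a) and the Wirtinger inequality for $\kappa-a$, we have $A+X\ge(\pi/\Theta)^2A>\omega^2A=(1+\kappa_*^{-2})A$.
\end{proof}

For $f_1,f_2$ in the span of $1$ and $\kappa$, integration by parts has no boundary terms, so the bilinear form associated with $-Q/\Theta$ is $\langle f_1\,Lf_2\rangle$. The functions $1$ and $\kappa$ are linearly independent, and by \eqref{eq:Laction} the matrix of $-Q/\Theta$ in this basis is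
\begin{equation}\label{eq:M}
M=\begin{pmatrix}\langle L1\rangle&\langle\kappa L1\rangle\\ \langle\kappa L1\rangle&\langle\kappa L\kappa\rangle\end{pmatrix}
=\begin{pmatrix}1+b^2+B&a+b\\ a+b&2+\lambda a\end{pmatrix},
\end{equation}
where $\langle\kappa^{-2}\rangle=b^2+B$ was used. The upper left entry is positive, so $Q$ is negative definite on the span if and only if $\det M>0$.

\begin{example}[the case $\lambda=0$]\label{ex:zero}
Here $\kappa_*=1$, $\Theta_*=\pi/\sqrt2$, and $a=b$, so $X=a^2-1$ and
\[
\det M=2(1+a^2+B)-4a^2=2(B-X).
\]
We need $B>X$. The variance $B$ does not occur in the identities of Lemma~\ref{lem:avg}(a), so we remove it by $B\ge X^2/A$; it is then enough to show $X>A$. The identity $\langle\kappa'^2\rangle=A+X$ turns this into $\langle\kappa'^2\rangle>2A$, a Wirtinger inequality with constant $2$, and this holds when $(\pi/\Theta)^2>2$. So for $\lambda=0$,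
\[
\Theta(E)<\pi/\sqrt2\ \Longrightarrow\ X>A\ \Longrightarrow\ B>X\ \Longrightarrow\ \Theta'(E)<0 .
\]
The threshold $\pi/\sqrt2$ that the argument produces is exactly $\Theta_*$. Once $\Theta$ is below its limit at the bottom of the well it is decreasing, and so it stays below.
\end{example}

\subsection{The determinant for $\lambda\ge0$}
The same two inequalities suffice in general; what they leave over is a term with the sign of $\lambda$.

\begin{proposition}\label{prop:test}
If $\lambda\ge0$ and $\Theta(E)<\Theta_*$, then $\Theta'(E)<0$.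
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:criterion} it suffices to prove $\det M>0$. From $\lambda=a-b$ we get
\[
2+\lambda a=1+a^2-X,\qquad 2-\lambda b=1+b^2-X ,
\]
and expanding gives $(1+a^2)(1+b^2)-(a+b)^2=(ab-1)^2=X^2$. Therefore
\[
(1+b^2)(2+\lambda a)-(a+b)^2=X^2-(1+b^2)X=-(2-\lambda b)X,
\]
and \eqref{eq:M} yields the identity
\begin{equation}\label{eq:det}
\det M=(2+\lambda a)B-(2-\lambda b)X .
\end{equation}
Since $\lambda\ge0$, the coefficient $2+\lambda a$ is positive. By Lemma~\ref{lem:avg}(b) and (d), $B\ge X\cdot X/A>X/\kappa_*^2$, so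
\[
\det M>\frac X{\kappa_*^2}\Big[(2+\lambda a)-\kappa_*^2(2-\lambda b)\Big].
\]
By \eqref{eq:kstar}, $2-2\kappa_*^2=-2\lambda\kappa_*$, so the bracket equals $\lambda\big[(a-\kappa_*)+\kappa_*^2(b-1/\kappa_*)\big]$. Also $b-1/\kappa_*=(a-\lambda)-(\kappa_*-\lambda)=a-\kappa_*$. Hence
\begin{equation}\label{eq:final}
\det M>\lambda\,(1+\kappa_*^{-2})\,(a-\kappa_*)\,X ,
\end{equation}
and the right side is nonnegative by Lemma~\ref{lem:avg}(b), (c) and $\lambda\ge0$.
\end{proof}

\section{The bottom of the well and the continuity argument}\label{sec:bottom}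

The hypothesis $\Theta<\Theta_*$ of Proposition~\ref{prop:test} has to be started somewhere. As $E\downarrow E_*$ it degenerates to an equality, so we need the first correction to the harmonic approximation. By \eqref{eq:regular} it is determined by the cubic Taylor coefficient of $g$ at $0$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Put $p=\kappa_*^2$, $\nu=1+p$ and $\kappa=\kappa_*(1+z)$. Since $\lambda\kappa_*=p-1$,
\[
V-E_*=\tfrac p2(2z+z^2)-(p-1)z-\ln(1+z)=\tfrac p2z^2+z-\ln(1+z),
\]
so $s^2=\nu z^2-\frac23z^3+\frac12z^4+O(z^5)$. Write $g(s)=\kappa_*(1+z)$ with $z=z_1s+z_2s^2+z_3s^3+O(s^4)$ and $z_1>0$. Up to $O(s^5)$,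
\[
z^2=z_1^2s^2+2z_1z_2s^3+(z_2^2+2z_1z_3)s^4,\qquad z^3=z_1^3s^3+3z_1^2z_2s^4,\qquad z^4=z_1^4s^4 .
\]
The coefficients of $s^2$ and $s^3$ give $\nu z_1^2=1$ and $2\nu z_1z_2=\frac23z_1^3$, so $z_1=\nu^{-1/2}$ and $z_2=\frac1{3\nu^2}$. The coefficient of $s^4$ gives
\[
2\nu z_1z_3=2z_1^2z_2-\tfrac12z_1^4-\nu z_2^2=\frac2{3\nu^3}-\frac1{2\nu^2}-\frac1{9\nu^3}=\frac{10-9\nu}{18\nu^3},
\]
so $z_3=\dfrac{1-9p}{36\,\nu^{7/2}}$. By \eqref{eq:regular}, $\Theta\to\pi g'(0)=\pi\kappa_*z_1=\Theta_*$ as $r\to0$. Since $g''(s)=\kappa_*(2z_2+6z_3s)+O(s^2)$, $\int_{-\pi/2}^{\pi/2}\sin\varphi\,d\varphi=0$ and $\int_{-\pi/2}^{\pi/2}\sin^2\varphi\,d\varphi=\frac\pi2$,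
\[
\frac{d\Theta}{dr}=\int_{-\pi/2}^{\pi/2}g''(r\sin\varphi)\sin\varphi\,d\varphi=3\pi\kappa_*z_3\,r+O(r^2).
\]
As $r$ increases with $E$, the map $\Theta$ is strictly decreasing near $E_*$ if $p>\frac19$ and strictly increasing if $p<\frac19$. Finally, $\lambda=\kappa_*-1/\kappa_*$ is an increasing function of $\kappa_*$, and $\kappa_*=\frac13$ corresponds to $\lambda=-\frac83$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\lambda\ge0$. By Theorem~\ref{thm:B}(i), $\Theta$ is strictly decreasing near $E_*$ with limit $\Theta_*$, so $\Theta<\Theta_*$ near $E_*$ and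
\[
E_1=\sup\{E>E_*:\ \Theta<\Theta_*\text{ on }(E_*,E)\}
\]
exceeds $E_*$. Suppose $E_1<\infty$. By Proposition~\ref{prop:test}, $\Theta'<0$ on $(E_*,E_1)$, so by continuity $\Theta(E_1)\le\Theta\big(\frac12(E_*+E_1)\big)<\Theta_*$. By continuity again, $\Theta<\Theta_*$ on a neighborhood of $E_1$, which contradicts the definition of $E_1$. Hence $\Theta<\Theta_*$ on all of $(E_*,\infty)$, and Proposition~\ref{prop:test} applies at every energy.
\end{proof}

\section{Large energies and the sharpness of $\lambda\ge0$}\label{sec:large}

We now justify the picture of a harmonic oscillator with a wall. After rescaling by $\kappa_+$ the logarithm is a small perturbation except in a thin layer near $0$, and concavity shows that the layer contributes little.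

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Put $R=\kappa_+(E)$; it tends to $\infty$ with $E$ because $V(R)=E$ and $R>\kappa_*$. Let $\kappa=Rt$, $t_-=\kappa_-/R$ and $\mu=-\lambda/R$. Then $2(E-V(\kappa))=2(V(R)-V(Rt))=R^2F(t)$ with
\[
F(t)=(1-t)(1+t+2\mu)-2R^{-2}\ln\tfrac1t ,\qquad \Theta=\int_{t_-}^1\frac{dt}{\sqrt{F(t)}} .
\]
The function $F$ is concave on $(0,\infty)$ because $V$ is convex, and it is positive exactly on $(t_-,1)$. Let $\delta=R^{-3/2}$. Then $F(\delta)=(1-\delta)(1+\delta+2\mu)-3R^{-2}\ln R\to1$. Take $R$ so large that $|\mu|\le\frac18$, $\delta<1$ and $F(\delta)\ge\frac12$; in particular $t_-<\delta$.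

On $[t_-,\delta]$, concavity and $F(t_-)=0$ give $F(t)\ge F(\delta)\frac{t-t_-}{\delta-t_-}$, so
\[
\int_{t_-}^\delta\frac{dt}{\sqrt F}\le\frac{2(\delta-t_-)}{\sqrt{F(\delta)}}=O(\delta).
\]

On $[\delta,1)$ both terms of $F$ vanish as $t\to1$, so the logarithm must be compared with $1-t$. With $y=\ln\frac1t\ge0$, the inequality $e^{-y}(1+y)\le1$ is equivalent to $\ln\frac1t\le(1-t)(1+\ln\frac1t)$. Since also $1+t+2\mu\ge\frac34$, we can write $F=(1-t)(1+t+2\mu)(1-\eta)$ with
\[
0\le\eta\le\tfrac83R^{-2}\big(1+\tfrac32\ln R\big)=O(R^{-2}\ln R)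
\]
uniformly in $t$. Now $(1-t)(1+t+2\mu)=(1+\mu)^2-(t+\mu)^2$, so
\[
\int_\delta^1\frac{dt}{\sqrt F}=\big(1+O(R^{-2}\ln R)\big)\Big(\frac\pi2-\arcsin\frac{\delta+\mu}{1+\mu}\Big).
\]
Since $\arcsin\frac{\delta+\mu}{1+\mu}=\mu+O(\delta)+O(\mu^2)$ and $\mu^2=O(R^{-2})$, the two parts add up to $\frac\pi2-\mu+O(R^{-3/2})=\frac\pi2+\frac\lambda R+O(R^{-3/2})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii) and (iv)]
For $\lambda\ge0$, Theorem~\ref{thm:A} shows that $\Theta$ is strictly decreasing. It is continuous, and its limits are $\Theta_*$ by (i) and $\frac\pi2$ by (ii). This proves (iv) and one direction of (iii). Let $\lambda<0$. By (ii), $\Theta(E)\to\frac\pi2$ and $\Theta(E)<\frac\pi2$ for all large $E$. A function that is decreasing on $(E_1,\infty)$ with limit $\frac\pi2$ is at least $\frac\pi2$ there, so $\Theta$ is not decreasing on any such half-line. If moreover $\lambda>-\frac83$, then $\Theta$ is strictly decreasing near $E_*$ by (i), so it is not increasing either.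
\end{proof}

\begin{remark}
In the proof of Theorem~\ref{thm:A} the continuity argument starts for every $\lambda>-\frac83$; the hypothesis $\lambda\ge0$ is used in full only in Proposition~\ref{prop:test}, for the sign of $2+\lambda a$ and of the right side of \eqref{eq:final}. That proposition is false for $-2/\sqrt3<\lambda<0$. In this range $\Theta<\frac\pi2<\Theta_*$ on some half-line $(E_1,\infty)$, while $\Theta'>0$ at some point of it, because $\Theta$ is not decreasing there.
\end{remark}

\section{Closed $\lambda$-curves}\label{sec:closed}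

\begin{proof}[Proof of Corollary~\ref{cor:C}]
We use the correspondence between curves $x$ and solutions $\kappa=h+\lambda$ of \eqref{eq:ode} given by \eqref{eq:support}, with $\theta\in\mathbb R$.

\emph{Circles.} A circle has constant curvature. Conversely, the only constant solution is $\kappa_*$; then $h=\kappa_*-\lambda=1/\kappa_*$ and $x=-\mathsf N/\kappa_*$ is a circle centered at the origin. So non-circular curves correspond to solutions of energy $E>E_*$.

\emph{Rotations.} If $\rho_\alpha$ is the rotation by $\alpha$ about the origin, then $\rho_\alpha\mathsf T(\theta-\alpha)=\mathsf T(\theta)$ and $\rho_\alpha\mathsf N(\theta-\alpha)=\mathsf N(\theta)$. By \eqref{eq:support}, the curve $\theta\mapsto\rho_\alpha x(\theta-\alpha)$ is the one attached to $\kappa(\theta-\alpha)$. Two nonconstant solutions are translates of each other if and only if they have the same energy. Hence the rotation classes of non-circular curves correspond bijectively to the energies $E>E_*$.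

\emph{Closing.} If $x$ has period $\tau>0$, then so does $\mathsf T=x'/|x'|$, so $\tau=2\pi m$ with $m\ge1$ an integer, the rotation index of $x$ on $[0,\tau]$. If $x$ is $2\pi m$-periodic, so is $\kappa=\lambda-x\cdot\mathsf N$; if $\kappa$ is $2\pi m$-periodic, so is $x=h'\mathsf T-h\mathsf N$. The periods of $\kappa$ are the integer multiples of $2\Theta(E)$. So $x$ closes with rotation index $m$ if and only if $2\pi m=2n\Theta(E)$ for an integer $n\ge1$, and then $\kappa$ has $n$ maxima on the closed curve. If $\Theta(E)/\pi=m_0/n_0$ in lowest terms, the admissible pairs are the multiples $(m,n)=j(m_0,n_0)$, and the curve is traversed $j$ times. It is traversed once if and only if $\gcd(m,n)=1$.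

\emph{Counting.} Up to rotation and multiple covering, closed non-circular curves thus correspond to the energies with $\Theta(E)/\pi$ rational. By Theorem~\ref{thm:B}(iv), $\Theta/\pi$ is a bijection of $(E_*,\infty)$ onto the interval in \eqref{eq:window}, so each fraction $m/n$ in lowest terms in this interval comes from exactly one energy, and no other fraction occurs.

\emph{Simple curves.} A simple closed curve has rotation index $\pm1$ (the theorem of turning tangents), and $\kappa>0$ forces $m=1$. For a non-circular curve, \eqref{eq:window} would give $\frac12<\frac1n<1$, which no integer $n$ satisfies. So the curve is the circle centered at the origin.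
\end{proof}

\begin{example}
For $m=2$, condition \eqref{eq:window} forces $2<n<4$. The pair $(2,3)$ is admissible for every $\lambda\ge0$, because $\kappa_*\ge1$ gives $\kappa_*/\sqrt{1+\kappa_*^2}\ge1/\sqrt2>\frac23$. So for each $\lambda\ge0$ there is, up to rotation, exactly one non-circular closed strictly locally convex $\lambda$-curve of rotation index $2$ that is traversed once, and it has three curvature maxima. The pair $(3,4)$ is admissible exactly when $9(1+\kappa_*^2)<16\kappa_*^2$, that is, when $\kappa_*^2>\frac97$.
\end{example}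

\begin{thebibliography}{1}
\bibitem{Cernomazov}
Nikita Cernomazov, \emph{Shrinkers of the area-preserving curve-shortening flow: Classification and saddle-point property}, arXiv:2508.00352 (2025).
\end{thebibliography}
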